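# Divisibility by every power of $\mathbb L$ up to integer multiples: two sets of 48 points and an ideal class of order two

## 1. Two elliptic curves with isomorphic squares

Put $K=\mathbb Q(\sqrt{-15})$, $s=\sqrt{-15}$, $\mathcal O=\mathcal O_K=\mathbb Z[\tfrac{1+s}{2}]$ and $\mathfrak p=(3,s)\subset\mathcal O$. Then
$$\mathfrak p^2=(9,\,3s,\,-15)=3\cdot(3,\,s,\,5)=3\mathcal O ,$$
because $1=2\cdot 3-5$ lies in $(3,s,5)$. So $\mathfrak p$ has norm $3$. It is not principal: a generator $\frac{a+bs}{2}$ with $a,b\in\mathbb Z$ would have norm $\frac{a^2+15b^2}{4}=3$, that is, $a^2+15b^2=12$. Here $b=0$ gives $a^2=12$, and $|b|\ge1$ gives a left side of at least $15$; both are impossible.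

Embed $K$ in $\mathbb C$ and consider the elliptic curves $\mathcal E=\mathbb C/\mathcal O$ and $\mathcal E'=\mathbb C/\mathfrak p$. They are not isomorphic. An isomorphism would lift to multiplication by some $\lambda\in\mathbb C^*$ with $\lambda\mathcal O=\mathfrak p$; then $\lambda\in\mathfrak p$ would generate $\mathfrak p$.

Their squares are isomorphic. Take the matrix
$$m=\begin{pmatrix} s&3\\-6&s\end{pmatrix},\qquad \det m=-15+18=3,\qquad m^{-1}=\tfrac13\begin{pmatrix}s&-3\\6&s\end{pmatrix}.$$
All entries of $m$ lie in $\mathfrak p$, so $m$ maps $\mathcal O^2$ into $\mathfrak p^2=\mathfrak p\oplus\mathfrak p$. The inverse maps $\mathfrak p\oplus\mathfrak p$ into $\mathcal O^2$, because a product of two elements of $\mathfrak p$ lies in $3\mathcal O$. Hence $m$ induces $\mathcal E\times\mathcal E\cong\mathcal E'\times\mathcal E'$.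

In the Grothendieck ring of varieties (recalled in a moment) this gives $[\mathcal E]^2=[\mathcal E']^2$. So $\alpha=[\mathcal E]-[\mathcal E']$ satisfies
$$\bigl([\mathcal E]+[\mathcal E']\bigr)\,\alpha=0 .\tag{1}$$
The two curves have the same Hodge numbers, so no Hodge number sees $\alpha$. We shall check in Section 3 that nevertheless $\alpha\ne0$.

Now imagine a relation like (1) in which the multiplier is a polynomial in $\mathbb L=[\mathbb A^1]$, for instance $(2-\mathbb L)\alpha=0$. Then $2^k\alpha=\mathbb L^k\alpha$ for every $k$: up to an integer factor, $\alpha$ would be divisible by every power of $\mathbb L$. Can a nonzero class have this property? This is what the talk is about.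

## 2. The rings $R'$ and $R$ and the ideal $I$

**Definition (Grothendieck ring).** $K_0(\mathrm{Var}_{\mathbb C})$ is the abelian group generated by symbols $[V]$ for complex algebraic varieties $V$, with relations $[V]=[V']$ if $V\cong V'$, and $[V]=[V\setminus W]+[W]$ if $W\subset V$ is closed. The product is $[V][W]=[V\times W]$, and $\mathbb L=[\mathbb A^1]$.

Two facts are used all the time. Disjoint unions go to sums. A Zariski-locally trivial vector bundle of rank $r$ over $V$ has class $\mathbb L^r[V]$, by cutting $V$ into locally closed pieces over which it is trivial.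

**Definition ($I'$, $R'$, $I$, $R$).** Put
$$I'=\{\alpha\in K_0(\mathrm{Var}_{\mathbb C})\mid \exists k\ge0:\ \mathbb L^k\alpha=0\},\qquad R'=K_0(\mathrm{Var}_{\mathbb C})/I'.$$
So $I'$ is the kernel of the localization map to $\mathcal M_{\mathbb C}=K_0(\mathrm{Var}_{\mathbb C})[\mathbb L^{-1}]$. In $R'$ put
$$I=\bigcap_{k\ge0}\{\alpha\in R'\mid \exists\, n\in\mathbb Z\setminus\{0\}:\ n\alpha\in(\mathbb L^k)\},\qquad R=R'/I .$$

In $R'$ the element $\mathbb L$ is a nonzerodivisor: if $\mathbb L\alpha\in I'$, then $\mathbb L^{k+1}\alpha=0$ for some $k$, so $\alpha\in I'$. The ideal $I$ appears in Segers, Van Proeyen and Veys, "The motivic zeta function and its smallest poles", arXiv:0710.5911 (2007), whose authors remark that they do not know whether $I\neq\{0\}$. The answer is yes, so the quotient map $R'\to R$ is not injective.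

A toy model shows that nothing formal prevents this. In the ring $\mathbb Z[x]/(x-2)\cong\mathbb Z$ with $x$ in the role of $\mathbb L$, the element $x$ is a nonzerodivisor, and $2^k\cdot1=x^k$ for all $k$, so the analogue of $I$ is the whole ring. What made it work is the following.

**Lemma 1.** Let $\xi\in R'$, let $n\ge1$ be an integer and $c\in\mathbb Z[x]$. If $\mathbb L\,(n+\mathbb L c(\mathbb L))\,\xi=0$ in $R'$, then $\xi\in I$.

*Proof.* As $\mathbb L$ is a nonzerodivisor, $n\xi=-\mathbb Lc(\mathbb L)\xi$. Iterating, $n^k\xi=(-\mathbb Lc(\mathbb L))^k\xi\in(\mathbb L^k)$ for all $k\ge0$. $\square$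

**Theorem 1.** There are disjoint unions $A,A'$ of smooth projective complex varieties (explicit finite étale covers of one smooth projective $Y$), an integer $n\ge1$ and a polynomial $c\in\mathbb Z[x]$ such that $\xi=[A]-[A']$ satisfies
$$\mathbb L\,(n+\mathbb L\,c(\mathbb L))\,\xi=0\ \text{ in }K_0(\mathrm{Var}_{\mathbb C}),\qquad \mathbb L^k\xi\neq0\ \text{ for all }k\ge0 .$$
Consequently $0\ne\xi\in I$; in particular $I\ne\{0\}$.

The consequence is immediate: $\xi\in I$ by Lemma 1, and $\xi\notin I'$ is the second assertion. So there are two tasks, to produce a relation and to detect $\xi$ after inverting $\mathbb L$. We build the detector first, because it also tells us where to look.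

## 3. Integral Hodge structures as a test for membership in $I$

**Definition (the category $\mathrm{HS}$).** Objects of $\mathrm{HS}$ are finite direct sums of pure integral Hodge structures on finitely generated free abelian groups. Morphisms are group homomorphisms whose complexification preserves the types $(p,q)$. $K_0^\oplus(\mathrm{HS})$ is the group generated by isomorphism classes $[J]$ with the relations $[J\oplus J']=[J]+[J']$ only.

A bijective morphism is an isomorphism, since each type $(p,q)$ maps into the same type. The Tate twist $J(-1)$ has the same group as $J$, and type $(p,q)$ becomes $(p+1,q+1)$; twisting is an auto-equivalence. In $K_0^\oplus(\mathrm{HS})$ we have $[J]=[J']$ exactly when $J\oplus J''\cong J'\oplus J''$ for some $J''$. No short exact sequences are imposed, so integral information survives.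

**Step 1: the homomorphisms $h_i$.** The aim is to extend integral cohomology to $K_0(\mathrm{Var}_{\mathbb C})$. For $V$ smooth projective put $h_i(V)=[H^i(V,\mathbb Z)/\mathrm{tors}]$. Bittner's theorem ("The universal Euler characteristic for varieties of characteristic zero", Compositio Math. 140 (2004), Theorem 3.1) presents $K_0(\mathrm{Var}_{\mathbb C})$ by the classes of smooth projective varieties (with $[\emptyset]=0$) and the relations
$$[\mathrm{Bl}_ZV]-[\widetilde Z]=[V]-[Z],$$
where $Z\subset V$ is smooth and closed and $\widetilde Z$ is the exceptional divisor. If $Z$ has pure codimension $r\ge1$, the classical formulas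
$$H^i(\mathrm{Bl}_ZV)\cong H^i(V)\oplus\bigoplus_{l=1}^{r-1}H^{i-2l}(Z)(-l),\qquad H^i(\widetilde Z)\cong\bigoplus_{l=0}^{r-1}H^{i-2l}(Z)(-l)$$
hold integrally and as Hodge structures. Subtracting, $h_i(\mathrm{Bl}_ZV)-h_i(\widetilde Z)=h_i(V)-h_i(Z)$. Components of $Z$ of different codimensions contribute separately, and a component of $V$ contained in $Z$ is absent on the left and cancels on the right. So we get homomorphisms $h_i:K_0(\mathrm{Var}_{\mathbb C})\to K_0^\oplus(\mathrm{HS})$, with $h_i=0$ for $i<0$.

**Step 2: the effect of $\mathbb L$.** For $V$ smooth projective, $\mathbb L[V]=[\mathbb P^1\times V]-[V]$ and $H^i(\mathbb P^1\times V)\cong H^i(V)\oplus H^{i-2}(V)(-1)$. As such classes generate, for all $\alpha$, $i$ and $k\ge0$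
$$h_i(\mathbb L^k\alpha)=h_{i-2k}(\alpha)(-k).\tag{2}$$
If $\mathbb L^k\alpha=0$, then $0=h_{i+2k}(\mathbb L^k\alpha)=h_i(\alpha)(-k)$, so $h_i(\alpha)=0$ for every $i$. Hence the $h_i$ kill $I'$ and factor through $R'$, where (2) still holds. In particular
$$h_i(\alpha)\neq0\ \text{for some } i\quad\Longrightarrow\quad \mathbb L^k\alpha\ne0\ \text{for all }k\ge0.\tag{3}$$

**Step 3: elements of $I$ have torsion $h_i$.** Let $\alpha\in I$, fix $i$ and choose an integer $k\ge0$ with $k>i/2$. There are $m\neq0$ and $\beta\in R'$ with $m\alpha=\mathbb L^k\beta$, and (2) gives $m\,h_i(\alpha)=h_{i-2k}(\beta)(-k)=0$.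

So some candidates are out at once. The class $1=[\mathrm{pt}]$ is not in $I$, since $h_0(1)=[\mathbb Z]$ has rank $1$. The class $[E_1]-[E_2]$ of two non-isogenous elliptic curves is not in $I$ either. Indeed, $m\,h_1=0$ with $m\ge1$ means $H^1(E_1)^m\oplus J\cong H^1(E_2)^m\oplus J$. After tensoring with $\mathbb Q$, the Krull–Schmidt theorem cancels $J$. The $H^1(E_i,\mathbb Q)$ are simple, because a weight one Hodge structure has even rank, so they would be isomorphic and the curves isogenous.

**Step 4: Hodge structures from $\mathcal O$-modules, and a map to $\mathrm{Pic}(\mathcal O)$.** We now build a numerical detector for torsion classes in weight one. Fix an embedding $\iota:K\hookrightarrow\mathbb C$. For a finitely generated projective $\mathcal O$-module $N$ let $\mathcal V(N)$ be the weight one Hodge structure with underlying group $N$ and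
$$N\otimes_{\mathbb Z}\mathbb C=(N\otimes_{\mathcal O,\iota}\mathbb C)\oplus(N\otimes_{\mathcal O,\bar\iota}\mathbb C),$$
the summands having types $(1,0)$ and $(0,1)$; complex conjugation exchanges them. $\mathcal V$ is an additive functor. We have
$$\mathrm{Hom}_{\mathrm{HS}}(\mathcal V(N),\mathcal V(N'))=\mathrm{Hom}_{\mathcal O}(N,N').\tag{4}$$
Indeed, $s$ acts by the scalar $\iota(s)$ on the $(1,0)$-parts and by $-\iota(s)$ on the $(0,1)$-parts, so a morphism of Hodge structures commutes with $s$. It is then $\mathcal O$-linear, because $2\mathcal O\subset\mathbb Z[s]$ and $N'$ is torsion-free. Conversely, an $\mathcal O$-linear map preserves the types.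

For $J\in\mathrm{HS}$ let $\mathcal F(J)=\mathrm{Hom}_{\mathrm{HS}}(\mathcal V(\mathcal O),J)$, an $\mathcal O$-module through $\mathcal O$ acting on $\mathcal V(\mathcal O)$. It is finitely generated and torsion-free as an abelian group. If $a\ne0$ in $\mathcal O$ kills an element, so does the integer $N_{K/\mathbb Q}(a)\neq0$; hence it is torsion-free over the Dedekind ring $\mathcal O$, and therefore projective. $\mathcal F$ is additive, so with $\det N=\bigwedge^{\mathrm{rk}N}N$ we get homomorphisms
$$\delta:\ K_0^\oplus(\mathrm{HS})\xrightarrow{\ \mathcal F\ }K_0(\mathcal O)\xrightarrow{\ \det\ }\mathrm{Pic}(\mathcal O),\qquad \delta([\mathcal V(N)])=[\det N],\tag{5}$$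
the last equality because $\mathcal F(\mathcal V(N))=\mathrm{Hom}_{\mathcal O}(\mathcal O,N)=N$ by (4).

**The curves of Section 1.** For $\mathfrak a=\mathcal O$ or $\mathfrak p$ we have $H^1(\mathbb C/\mathfrak a,\mathbb Z)=\mathrm{Hom}(\mathfrak a,\mathbb Z)$, with $a\in\mathcal O$ acting by pull-back along multiplication by $a$. On $dz$ this is the scalar $\iota(a)$ (we used $\iota$ to form $\mathbb C/\mathfrak a$), on $d\bar z$ it is $\overline{\iota(a)}$. So $H^1(\mathbb C/\mathfrak a)=\mathcal V(N_{\mathfrak a})$ with $N_{\mathfrak a}=\mathrm{Hom}(\mathfrak a,\mathbb Z)$ of rank one. If $N_{\mathcal O}\cong N_{\mathfrak p}$ over $\mathcal O$, applying $\mathrm{Hom}(-,\mathbb Z)$ again gives $\mathcal O\cong\mathfrak p$, which is false. So $\delta(h_1(\alpha))=[N_{\mathcal O}][N_{\mathfrak p}]^{-1}\ne1$ and $\alpha=[\mathcal E]-[\mathcal E']\ne0$ in $R'$. On the other hand $2h_1(\alpha)=0$, since $H^1(\mathcal E)^2\cong H^1(\mathcal E^2)\cong H^1(\mathcal E'^2)\cong H^1(\mathcal E')^2$, and the other $h_i(\alpha)$ are $0$.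

So $\alpha$ passes the test of Step 3, and it is the first candidate one would try. But the relation (1) that it comes with has the multiplier $[\mathcal E]+[\mathcal E']$, which says nothing about divisibility by $\mathbb L$. We keep the mechanism (an ideal class of order $2$ in $H^1$) and look for a geometry in which $\mathbb L$ enters.

**Theorem 2.** Let $\xi$ be as constructed in the proof of Theorem 1.

(a) For every $\alpha\in I$ and every $i$, $h_i(\alpha)$ is a torsion element; in particular all Hodge–Deligne numbers of $\alpha$ vanish.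

(b) $h_1(\xi)\neq0$, and the elements $\mathbb L^m\xi$ $(m\ge0)$ of $I$ are $\mathbb F_2$-linearly independent in $I/2I$. So $I$ is not finitely generated as an abelian group.

(c) $\mathcal M_{\mathbb C}$ is not torsion-free over $\mathbb Z[\mathbb L,\mathbb L^{-1}]$: there is a nonzero polynomial in $\mathbb L$ that kills $\xi\neq0$.

*Proof of (a).* The first claim is Step 3. The Hodge–Deligne number $e^{p,q}$ is additive and equals $(-1)^{p+q}h^{p,q}$ on smooth projective varieties. Hence $e^{p,q}(\alpha)=(-1)^{p+q}h^{p,q}(h_{p+q}(\alpha))$ for all $\alpha$, where $h^{p,q}:K_0^\oplus(\mathrm{HS})\to\mathbb Z$ is a homomorphism to a torsion-free group. It kills torsion. $\square$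

## 4. Classes of permutation tori over a quotient

Polynomials in $\mathbb L$ arise by cutting vector bundles into tori. Let $G$ be a finite group, $X$ a smooth projective variety with a free $G$-action, and $Y=X/G$. For $H\le G$ and a quasi-projective $H$-variety $V$ put $X\times^HV=(X\times V)/H$, the quotient by the free diagonal action. Three facts are needed.

1. If $V'\subset V$ is closed and $H$-stable, then $X\times^HV'$ is closed in $X\times^HV$ with complement $X\times^H(V\setminus V')$. So classes add over $H$-stable stratifications.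
2. For $H'\le H$ and an $H'$-variety $V'$ we have $X\times^H(H\times^{H'}V')\cong X\times^{H'}V'$ via $(x,[h,v])\mapsto[h^{-1}x,v]$. In particular $X\times^G(G/H)\cong X/H$.
3. If $V$ is a linear representation of dimension $r$, then $X\times^HV\to X/H$ is the vector bundle obtained from $X\times V$ by étale descent. It is Zariski-locally trivial, with class $\mathbb L^r[X/H]$.

**Definition (Burnside ring, marks).** $B(H)$ is the Grothendieck ring of finite $H$-sets under disjoint union and product; it is free on the classes of transitive $H$-sets. For $D\le H$ the mark $\varphi_D:B(H)\to\mathbb Z$ is the ring homomorphism $[U]\mapsto|U^D|$. By a theorem of Burnside all marks together are injective; in particular finite $H$-sets with equal marks are isomorphic. We extend $\varphi_D$ coefficientwise to $B(H)[\mathbb L]\to\mathbb Z[\mathbb L]$, with $\mathbb L$ as a variable.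

For $|H|=2$ the basis is $1=[\mathrm{pt}]$ and $[H]$, with marks $(\varphi_{1},\varphi_H)=(1,1)$ and $(2,0)$.

Let $\rho_H:B(H)[\mathbb L]\to K_0(\mathrm{Var}_{\mathbb C})$ be the additive, $\mathbb L$-linear map with $\rho_H([U])=[X\times^HU]$. By fact 2, $\rho_H(\mathrm{Ind}_{H'}^Hw)=\rho_{H'}(w)$, where $\mathrm{Ind}_{H'}^H[U]=[H\times^{H'}U]$. For a finite $H$-set $U$ let $H$ act on $\mathbb A^U$ and on $\mathbb G_m^U$ by permuting coordinates.

**The double cover by hand.** Let $|G|=2$ and $U=G$. The plane bundle $X\times^G\mathbb A^2$ over $Y$ has class $\mathbb L^2[Y]$. Its strata are the zero section, of class $[Y]$; the points with exactly one nonzero coordinate, $X\times^G(G\times\mathbb G_m)\cong X\times\mathbb G_m$, of class $(\mathbb L-1)[X]$; and the twisted torus. Hence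
$$[X\times^G\mathbb G_m^2]=(\mathbb L^2-1)[Y]-(\mathbb L-1)[X]=\rho_G(p),\qquad p=(\mathbb L^2-1)-(\mathbb L-1)[G].$$
The marks of $p$ are $\varphi_1(p)=\mathbb L^2-1-2(\mathbb L-1)=(\mathbb L-1)^2$ and $\varphi_G(p)=\mathbb L^2-1$: one factor $\mathbb L^{|O|}-1$ for each orbit $O$ of the subgroup. This is the general pattern.

**Lemma 2.** For every $H\le G$ and finite $H$-set $U$ there is $p_H(U)\in B(H)[\mathbb L]$ with $\rho_H(p_H(U))=[X\times^H\mathbb G_m^U]$ and
$$\varphi_D(p_H(U))=\prod_{O\in U/D}(\mathbb L^{|O|}-1)\qquad\text{for all }D\le H.$$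

*Proof.* We use induction on $|U|$, for all $H$ simultaneously. For $U=\emptyset$ take $p_H(\emptyset)=1$.

**Step 1: a recursion from the stratification of $\mathbb A^U$.** Let $Q_r\subset\mathbb A^U$ be the locally closed set of points with exactly $r$ nonzero coordinates. It is the disjoint union of the tori $\mathbb G_m^W$, $W\subset U$, $|W|=r$, each open in $Q_r$ (its coordinates in $W$ do not vanish), hence each also closed in $Q_r$. The group $H$ permutes them. If $H_W$ is the stabilizer of the subset $W$, the pieces in the $H$-orbit of $W$ form $H\times^{H_W}\mathbb G_m^W$. By facts 1, 2, 3,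
$$\mathbb L^{|U|}[X/H]=\sum_{W\in\mathrm{Sub}(U)/H}[X\times^{H_W}\mathbb G_m^W],$$
where $W$ runs over representatives of the $H$-orbits of subsets. The term $W=U$ is the one we want. So
$$p_H(U):=\mathbb L^{|U|}-\sum_{W\neq U}\mathrm{Ind}_{H_W}^H\,p_{H_W}(W)$$
satisfies $\rho_H(p_H(U))=[X\times^H\mathbb G_m^U]$, as $\rho_H(\mathbb L^{|U|})=\mathbb L^{|U|}[X/H]$.

**Step 2: the marks of an induced element.** The $D$-fixed points of $H\times^{H'}U'$ lie over the cosets $hH'$ fixed by $D$, that is, with $h^{-1}Dh\subset H'$, and over such a coset they are $U'^{\,h^{-1}Dh}$. So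
$$\varphi_D(\mathrm{Ind}_{H_W}^Hw)=\sum_{hH_W:\ D\subset hH_Wh^{-1}}\varphi_{h^{-1}Dh}(w).$$
Cosets $hH_W$ correspond to translates $hW$, and $hH_Wh^{-1}$ is the stabilizer of $hW$, so the sum is over the $D$-stable translates. For $w=p_{H_W}(W)$, induction gives the summand $\prod_{O\in W/h^{-1}Dh}(\mathbb L^{|O|}-1)=\prod_{O\in hW/D}(\mathbb L^{|O|}-1)$.

**Step 3: summation.** Altogether
$$\varphi_D(p_H(U))=\mathbb L^{|U|}-\sum_{W\subsetneq U,\ D\text{-stable}}\ \prod_{O\in W/D}(\mathbb L^{|O|}-1).$$
A $D$-stable subset is a union of $D$-orbits, so the same sum over all $D$-stable $W\subset U$ is $\prod_{O\in U/D}\bigl(1+(\mathbb L^{|O|}-1)\bigr)=\mathbb L^{|U|}$. What remains is the term $W=U$. $\square$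

## 5. Isomorphic permutation lattices give a relation that no $h_i$ can use

Since $\mathbb G_m^U=\mathrm{Hom}(\mathbb Z[U],\mathbb G_m)$, an isomorphism $\mathbb Z[U_1]\cong\mathbb Z[U_2]$ of $\mathbb Z[G]$-modules gives an isomorphism $X\times^G\mathbb G_m^{U_1}\cong X\times^G\mathbb G_m^{U_2}$. Hence
$$\rho_G\bigl(p_G(U_1)-p_G(U_2)\bigr)=0 .\tag{6}$$

The first attempt is therefore to take $G$-sets $S,S'$ with $\mathbb Z[S]\cong\mathbb Z[S']$. Suppose in addition that $|S^D|=|S'^D|$ for all $D\ne G$, and $d:=|S^G|-|S'^G|\ne0$. Put $\theta=[S]-[S']$, $\xi=\rho_G(\theta)$. For $D\neq G$ all subgroups of $D$ have equal marks on $S$ and $S'$, so $S\cong S'$ as $D$-sets and $b=p_G(S)-p_G(S')$ has mark $0$ at $D$. Let $F=\varphi_G(b)$. Comparing marks, $d\,b=F\,\theta$, so (6) gives $F(\mathbb L)\,\xi=0$. Moreover $S$ and $S'$ have the same number $r$ of orbits (the rank of the $G$-invariants), and modulo $\mathbb L^2$ an orbit of size at least $2$ contributes $-1$ and a fixed point contributes $-(1-\mathbb L)$. So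
$$F\equiv(-1)^r\bigl((1-|S^G|\mathbb L)-(1-|S'^G|\mathbb L)\bigr)=(-1)^{r+1}d\,\mathbb L \pmod{\mathbb L^2}.$$
Up to sign this is a relation as in Lemma 1, with $n=|d|$. So $\xi\in I$, and the nonzero coefficient comes from the different numbers of $G$-fixed points.

The attempt stops at $\xi\ne0$: for such $S,S'$ all $h_i(\xi)$ vanish. To see this, write the isomorphism as $s\mapsto\sum_{s'}m_{s',s}\,s'$. The integers $m_{s',s}$ take a constant value $m_O$ on each $G$-orbit $O\subset S'\times S$. The projections of $O$ induce finite étale maps $p_O:X\times^GO\to X\times^GS$ and $q_O:X\times^GO\to X\times^GS'$. The map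
$$\sum_O m_O\,(q_O)_*(p_O)^*:\ H^i(X\times^GS,\mathbb Z)\to H^i(X\times^GS',\mathbb Z)$$
is a morphism of Hodge structures, because pull-backs and traces of finite étale maps are. With $f,f'$ the maps to $Y$, it is the map on $H^i(Y,-)$ induced by the map of local systems $f_*\mathbb Z\to f'_*\mathbb Z$ which on stalks $\mathrm{Map}(S,\mathbb Z)\to\mathrm{Map}(S',\mathbb Z)$ is $a\mapsto\bigl(s'\mapsto\sum_sm_{s',s}a(s)\bigr)$. The inverse matrix gives the inverse map. So $H^i(X\times^GS,\mathbb Z)\cong H^i(X\times^GS',\mathbb Z)$ in a way compatible with Hodge structures, and our detector is blind.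

The way past this is to weaken $\mathbb Z[S]\cong\mathbb Z[S']$ just enough.

**Definition (genus).** A $\mathbb Z[G]$-lattice is a $\mathbb Z[G]$-module that is finitely generated and free over $\mathbb Z$; write $N_p=N\otimes\mathbb Z_p$. Two lattices $N,Q$ are in the same genus if $N_p\cong Q_p$ as $\mathbb Z_p[G]$-modules for every prime $p$.

The analogous notion for $\mathcal O$-modules is visible in Section 1: $\mathcal O$ and $\mathfrak p$ are locally isomorphic, as every ideal is locally principal, and not isomorphic, but $\mathcal O^2\cong\mathfrak p^2$. In the same spirit we shall find $S,S'$ such that $\mathbb Z[S]$ and $\mathbb Z[S']$ are in the same genus and not isomorphic. Finiteness of the number of classes in a genus will make multiples stably isomorphic, so (6) applies to multiples of $S$ and $S'$; the difference of the two classes will survive as an ideal class in $H^1$.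

## 6. A group of order 60 and two sets of 48 points

Let $C=\mu_{15}\subset\mathbb C^*$ and $\Gamma=\{1,2,4,8\}=\langle2\rangle\subset(\mathbb Z/15)^*=\mathrm{Gal}(\mathbb Q(\zeta_{15})/\mathbb Q)$. Put $M=\{1,4\}\subset\Gamma$ and $G=C\rtimes\Gamma$, of order $60$, where $\tau\in\Gamma$ acts on $C$ by $c\mapsto c^\tau$. The element $2$ is $-1$ modulo $3$ and a non-square modulo $5$, so it maps $\sqrt{-3}\mapsto-\sqrt{-3}$ and $\sqrt5\mapsto-\sqrt5$. The element $4$ is $1$ modulo $3$ and $-1$, a square, modulo $5$, so it fixes both. Hence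
$$\mathbb Q(\zeta_{15})^\Gamma=\mathbb Q(\sqrt{-15})=K,\qquad K_M:=\mathbb Q(\zeta_{15})^M=\mathbb Q(\sqrt{-3},\sqrt5).$$

Define $G$-sets as follows:

- $D_3=\mu_3$ with $(c\tau)x=c^5x^\tau$, and $D_5=\mu_5$ with $(c\tau)x=c^3x^\tau$;
- $D_{15}=D_3\times D_5$; as $c\mapsto(c^5,c^3)$ is an isomorphism $C\cong\mu_3\times\mu_5$, the group $C$ is simply transitive and the stabilizer of $(1,1)$ is $\Gamma$, so $D_{15}\cong G/\Gamma$;
- $E=\Gamma/M$, two points, with $G$ acting through $G\to\Gamma$; thus $E\times D_{15}\cong G/M$.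

These are actions because $(c\tau)(c'\tau')=cc'^{\tau}\,\tau\tau'$. The sets $E,D_3,D_5,D_{15},E\times D_3,E\times D_5,E\times D_{15}$ are all transitive: $C$ is transitive on the $D$-factor and trivial on $E$, and $\Gamma$ fixes the base point of the $D$-factor and is transitive on $E$. Put
$$S=(E\times D_{15})\sqcup E\sqcup2D_3\sqcup2D_5,\qquad S'=2D_{15}\sqcup2\,\mathrm{pt}\sqcup(E\times D_3)\sqcup(E\times D_5).$$
Both have $30+2+6+10=48$ points. Expanding the product below gives
$$\theta:=[S]-[S']=([E]-2)([D_3]-1)([D_5]-1)\in B(G).$$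
The three factors have different purposes. Where $[E]-2$ is multiplied by $[D_5]-1$, the lattice difference will vanish at every prime $p\ne5$, because the quadratic character of $\Gamma/M$ can be absorbed by $\sqrt5\in\mathbb Z[\zeta_5]$. Where it is multiplied by $[D_3]-1$, it will vanish at $p\neq3$, by means of $\sqrt{-3}$. The product has both properties.

**Lemma 3.** $\varphi_D(\theta)=0$ for $D\ne G$, and $\varphi_G(\theta)=-2$. If $b\in B(G)$ has $\varphi_D(b)=0$ for all $D\ne G$, then $\varphi_G(b)$ is even and $b=-\frac12\varphi_G(b)\,\theta$.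

*Proof.* **Step 1: the mark at $G$.** $E$, $D_3$, $D_5$ have no $G$-fixed points, so $\varphi_G(\theta)=(0-2)(0-1)(0-1)=-2$.

**Step 2: the other marks vanish.** Let $\varphi_D(\theta)\neq0$; we show $D=G$. Since $|E^D|\ne2$, $D$ contains some $g=c\tau$ with $\tau\in\{2,8\}$. On $D_3$, $g$ is $x\mapsto c^5x^{-1}$. A fixed point satisfies $x^2=c^5$, which has one solution in $\mu_3$, so the cycle type is $1+2$. On $D_5$, $g$ is $x\mapsto c^3x^\tau$, with $\tau\equiv2$ or $3$ modulo $5$, a primitive root. A fixed point satisfies $x^{\tau-1}=c^{-3}$, and $\tau-1\in\{1,2\}$ modulo $5$ is invertible, so there is exactly one, $x_0$. Writing $x=x_0y$, the map becomes $y\mapsto y^\tau$, a $4$-cycle on $y\ne1$. The cycle type is $1+4$.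

Hence $|D_3^D|\le1$ and $|D_5^D|\le1$. Neither equals $1$, as $\varphi_D(\theta)\ne0$, so both are $0$. The $D$-orbits are unions of cycles of $g$, and the fixed point of $g$ is not a $D$-orbit by itself, so $D$ is transitive on $D_3$ and on $D_5$. So $15$ divides $|D|$. As $D/(D\cap C)\hookrightarrow\Gamma$ has order dividing $4$, $15$ divides $|D\cap C|$, so $C\subset D$. The image of $D$ in $\Gamma$ contains $\tau$, a generator. Hence $D=G$.

**Step 3: the last claim.** $2b$ and $-\varphi_G(b)\theta$ have the same marks, so they are equal. In $\theta$ the basis element $[G/M]=[E\times D_{15}]$ has coefficient $1$, as no other orbit has $30$ points. So $-\varphi_G(b)$ is twice the coefficient of $[G/M]$ in $b$. Since $B(G)$ is torsion-free, we may divide by $2$. $\square$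

**Lemma 4.** $\mathbb Z_p[S]\cong\mathbb Z_p[S']$ as $\mathbb Z_p[G]$-modules for every prime $p$.

*Proof.* Write $e=\mathbb Z_p[E]$, $\mathbf 1=\mathbb Z_p$ with trivial action, and omit tensor signs over $\mathbb Z_p$.

**Step 1: $p\neq5$, splitting $\mathbb Z_p[D_5]$.** Let $T=\mathbb Z_p\otimes\mathbb Z[\zeta_5]$, where $c\in C$ acts as multiplication by $c^3$ and $\Gamma$ by Galois automorphisms. The ring map $\mathbb Z_p[\mu_5]=\mathbb Z_p[x]/(x^5-1)\to\mathbb Z_p[x]/(x-1)\times\mathbb Z_p[x]/(\Phi_5)$ is an isomorphism, since $\Phi_5(1)=5$ is a unit. It is $G$-equivariant, so $\mathbb Z_p[D_5]\cong\mathbf 1\oplus T$.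

**Step 2: $eT\cong T^2$.** Identify $eT$ with $\mathrm{Map}(E,T)$, where $(gf)(x)=g(f(g^{-1}x))$. Let $\eta=\frac{1+\sqrt5}2\in\mathbb Z[\zeta_5]$; it is fixed by $M$. So the map
$$T^2\to\mathrm{Map}(E,T),\qquad(x_0,x_1)\mapsto\bigl(\sigma M\mapsto x_0+\sigma(\eta)x_1\bigr)$$
is well defined. For $g=c\tau$ we have $g(rx)=\tau(r)\,g(x)$ for $r\in\mathbb Z[\zeta_5]$. If $f$ is the image of $(x_0,x_1)$, then
$$(gf)(\sigma M)=g\bigl(x_0+\tau^{-1}\sigma(\eta)\,x_1\bigr)=gx_0+\sigma(\eta)\,gx_1 ,$$
so the map is $G$-equivariant. It is $T$-linear with determinant $\pm\sqrt5$, whose square $5$ is a unit in $\mathbb Z_p$. So it is bijective.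

**Step 3: comparison for $p\ne5$.** With $A=\mathbb Z_p[D_3]$ we have $\mathbb Z_p[D_{15}]\cong A\oplus AT$, so
$$\mathbb Z_p[S]\cong eA\oplus eAT\oplus e\oplus2A\oplus2\cdot\mathbf 1\oplus2T,\qquad\mathbb Z_p[S']\cong2A\oplus2AT\oplus2\cdot\mathbf 1\oplus eA\oplus e\oplus eT .$$
By Step 2, $eAT\cong2AT$ and $eT\cong2T$, so both are $eA\oplus2AT\oplus e\oplus2A\oplus2\cdot\mathbf 1\oplus2T$.

**Step 4: $p=5$.** Exchange $3$ and $5$; the definitions of $S,S'$ are symmetric. Let $T=\mathbb Z_5\otimes\mathbb Z[\zeta_3]$ with $c$ acting as multiplication by $c^5$ and $\Gamma$ by Galois automorphisms. As $3$ is a unit in $\mathbb Z_5$, $\mathbb Z_5[D_3]\cong\mathbf 1\oplus T$. In Step 2 replace $\eta$ by $\omega=\zeta_3$, which is fixed by $M$ since $4\equiv1$ modulo $3$. The computation is the same, and the determinant is $\pm(\omega-\omega^2)=\pm\sqrt{-3}$, a unit since $3$ is a unit. So $eT\cong T^2$, and Step 3 applies with $A=\mathbb Z_5[D_5]$. $\square$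

## 7. From equal genus to stably isomorphic multiples

**Lemma 5.** There are $n\ge1$, $j\ge1$ with $\mathbb Z[S]^{n+j}\cong\mathbb Z[S']^n\oplus\mathbb Z[S]^j$ as $\mathbb Z[G]$-modules.

*Proof.* Let $Q=\mathbb Z[S']$. For lattices $N,N'$ we have $\mathrm{Hom}_{\mathbb ZG}(N,N')\otimes\mathbb Z_p=\mathrm{Hom}_{\mathbb Z_pG}(N_p,N'_p)$, as $N$ is finitely presented and $\mathbb Z_p$ is flat over $\mathbb Z$. So modulo $p$ every local homomorphism is congruent to a global one.

**Step 1: an exchange claim.** *If $N,N'$ are in the genus of $Q$, then $N\oplus N'\cong Q\oplus N''$ with $N''$ in the genus of $Q$.*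

Choose $f:N\to Q$ congruent modulo $2$ to an isomorphism $N\otimes\mathbb Z_2\to Q\otimes\mathbb Z_2$. By Nakayama $f$ is surjective over $\mathbb Z_2$; the ranks agree, so it is an isomorphism there. Hence $f$ is injective with finite cokernel, of order $a$, say, and $f_p$ is an isomorphism for all $p\nmid a$. By the Chinese remainder theorem in $\mathrm{Hom}_{\mathbb ZG}(N',Q)$, choose $g:N'\to Q$ congruent modulo $p$ to an isomorphism $N'_p\to Q_p$ for each $p\mid a$. As before, $g_p$ is an isomorphism for $p\mid a$. So for every $p$ at least one of $f_p,g_p$ is an isomorphism.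

Let $\pi=(f,g):N\oplus N'\to Q$ and $N''=\ker\pi$, a lattice. At every $p$ the map $\pi_p$ is surjective and has a section, through $f_p^{-1}$ or $g_p^{-1}$. So $\pi$ is surjective. It also has a global section. Consider the cokernel of $\mathrm{Hom}_{\mathbb ZG}(Q,N\oplus N')\xrightarrow{\pi\circ}\mathrm{Hom}_{\mathbb ZG}(Q,Q)$, a finitely generated abelian group. The class of $\mathrm{id}_Q$ in it becomes $0$ after $\otimes\,\mathbb Z_p$ for every $p$, hence is $0$. So $N\oplus N'\cong Q\oplus N''$.

Finally, if $f_p$ is an isomorphism, then $N''_p=\{(-f_p^{-1}g_p(y),y)\}\cong N'_p\cong Q_p$. If $g_p$ is one, then $N''_p\cong N_p\cong Q_p$ in the same way. This proves the claim.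

**Step 2: iterate, and use finiteness.** Put $N=\mathbb Z[S]$, which is in the genus of $Q$ by Lemma 4. Then $N^k\cong Q^{k-1}\oplus N_{(k)}$ for every $k\ge1$ with $N_{(k)}$ in the genus of $Q$. We start with $N_{(1)}=N$, and apply Step 1 to $N_{(k)}\oplus N\cong Q\oplus N_{(k+1)}$. By the Jordan–Zassenhaus theorem there are only finitely many isomorphism classes of $\mathbb Z[G]$-lattices in the genus. So $N_{(k)}\cong N_{(j)}$ for some $1\le j<k$, and
$$N^k\cong Q^{k-1}\oplus N_{(k)}\cong Q^{k-j}\oplus\bigl(Q^{j-1}\oplus N_{(j)}\bigr)\cong Q^{k-j}\oplus N^j .$$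
Put $n=k-j$. $\square$

## 8. The relation $\mathbb L(n+\mathbb Lc(\mathbb L))\,\xi=0$

**Proposition 6.** With $n$ from Lemma 5 there is $c\in\mathbb Z[x]$ such that for every smooth projective $X$ with a free $G$-action,
$$\mathbb L\,(n+\mathbb Lc(\mathbb L))\,\xi=0\ \text{ in }K_0(\mathrm{Var}_{\mathbb C}),\qquad\xi=[X\times^GS]-[X\times^GS'] .$$

*Proof.* **Step 1: apply (6).** Let $U_1=(n+j)S$ and $U_2=nS'\sqcup jS$. By Lemma 5, $\mathbb Z[U_1]\cong\mathbb Z[U_2]$. So $b=p_G(U_1)-p_G(U_2)$ satisfies $\rho_G(b)=0$.

**Step 2: the marks of $b$ at $D\ne G$ vanish.** By Lemma 3 all subgroups of $D$ have equally many fixed points on $S$ and $S'$. So $S\cong S'$ as $D$-sets, hence $U_1\cong U_2$ as $D$-sets, and $\varphi_D(b)=0$ by the formula of Lemma 2.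

**Step 3: the mark at $G$.** Reading off the orbit sizes $30,2,3,3,5,5$ of $S$ and $15,15,1,1,6,10$ of $S'$, Lemma 2 gives $\varphi_G(b)=F:=P_S^{\,j}\,(P_S^{\,n}-P_{S'}^{\,n})$ with
$$P_S=(\mathbb L^{30}-1)(\mathbb L^2-1)(\mathbb L^3-1)^2(\mathbb L^5-1)^2,\qquad P_{S'}=(\mathbb L^{15}-1)^2(\mathbb L-1)^2(\mathbb L^6-1)(\mathbb L^{10}-1).$$
Modulo $\mathbb L^2$, $P_S\equiv1$ and $P_{S'}\equiv(\mathbb L-1)^2\equiv1-2\mathbb L$. So $F\equiv1-(1-2n\mathbb L)=2n\mathbb L$.

**Step 4: conclusion.** Lemma 3, applied to each coefficient of $b$, says that $\frac12F\in\mathbb Z[\mathbb L]$ and $b=-\frac12F\,\theta$. By Step 3, $\frac12F=\mathbb L(n+\mathbb Lc(\mathbb L))$ with $c\in\mathbb Z[x]$. Applying the $\mathbb L$-linear map $\rho_G$, $0=\rho_G(b)=-\mathbb L(n+\mathbb Lc(\mathbb L))\,\rho_G(\theta)$, and $\rho_G(\theta)=\xi$. $\square$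

By Lemma 1 the class of $\xi$ in $R'$ lies in $I$, for every $X$. It remains to choose $X$ such that $\xi\ne0$ in $R'$.

## 9. A variety whose quotients have prescribed $H^1$

Let $\Lambda=\mathbb Z[\zeta_{15}]$, the ring of integers of $\mathbb Q(\zeta_{15})$, with $G$ acting by $(c\tau)x=c\,\tau(x)$. This action is $\mathcal O$-linear, since $\Gamma$ fixes $K$. So $G$ acts on $\mathcal V(\Lambda)$ by automorphisms of Hodge structures.

**Step 1: an abelian variety $B$ with $H^1=\mathcal V(\Lambda)$.** The functor $B\mapsto H^1(B,\mathbb Z)$ is a contravariant equivalence between complex tori (with homomorphisms) and integral Hodge structures of type $\{(1,0),(0,1)\}$. As an $\mathcal O$-module $\Lambda$ is torsion-free of rank $4$, so $\Lambda\cong\mathcal O^3\oplus\mathfrak a$ for an ideal $\mathfrak a$. Hence $\mathcal V(\Lambda)\cong\mathcal V(\mathcal O)^3\oplus\mathcal V(\mathfrak a)$ is $H^1$ of a product of four elliptic curves. So there is an abelian variety $B$ with $H^1(B,\mathbb Z)\cong\mathcal V(\Lambda)$. For $g\in G$ let $g$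 act on $B$ by the automorphism whose pull-back is the action of $g^{-1}$ on $\mathcal V(\Lambda)$. Because pull-back reverses the order, this is a left action by group automorphisms, and $g$ acts on $H^1(B,\mathbb Z)=\mathcal V(\Lambda)$, by $(g^{-1})^*$, in the given way.

**Step 2: making the action free.** The action on $B$ fixes $0$. By Serre (*Sur la topologie des variétés algébriques en caractéristique $p$*, 1958, Prop. 15) there is a smooth complete intersection $\Sigma$ of dimension $2$ with a free $G$-action. By the Lefschetz theorem $\Sigma$ is connected and $H^1(\Sigma,\mathbb Z)=0$. Put $X=\Sigma\times B$ with the diagonal action. It is free, and $X$ is smooth, projective and connected.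

**Lemma 7.** For $H\le G$, $H^1(X/H,\mathbb Z)\cong\mathcal V(\Lambda^H)$ as Hodge structures.

*Proof.* By Künneth, $H^1(X,\mathbb Z)=H^1(B,\mathbb Z)=\mathcal V(\Lambda)$. The Cartan–Leray spectral sequence of the free action gives the exact sequence
$$0\to H^1(H,\mathbb Z)\to H^1(X/H,\mathbb Z)\to H^1(X,\mathbb Z)^H\to H^2(H,\mathbb Z)\xrightarrow{\ \kappa\ }H^2(X/H,\mathbb Z),$$
and $H^1(H,\mathbb Z)=\mathrm{Hom}(H,\mathbb Z)=0$. To see that the second map is onto, we show that $\kappa$ is injective. The subvariety $\Sigma\times\{0\}\subset X$ is $G$-stable. By functoriality the composite $H^2(H,\mathbb Z)\xrightarrow{\kappa}H^2(X/H,\mathbb Z)\to H^2(\Sigma/H,\mathbb Z)$ is the corresponding map for $\Sigma$. In the exact sequence for $\Sigma$ the term before $H^2(H,\mathbb Z)$ is $H^1(\Sigma,\mathbb Z)^H=0$, so this composite is injective, and so is $\kappa$.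

Hence pull-back $H^1(X/H,\mathbb Z)\to\mathcal V(\Lambda)^H$ is a bijective morphism of Hodge structures. As $\Lambda^H$ is an $\mathcal O$-submodule of $\Lambda$, the Hodge structure on the target is $\mathcal V(\Lambda^H)$. $\square$

**Step 3: the orbits of $S$ and $S'$.** Each orbit $G/H$ contributes $X/H$, with $H^1=\mathcal V(\Lambda^H)$. The stabilizers in $E$ and $\mathrm{pt}$ contain $C$. Those in $D_3$ and $E\times D_3$ contain $\mu_5$, which acts trivially because $c^5=1$. Those in $D_5$ and $E\times D_5$ contain $\mu_3$. In all these cases $H$ contains some $1\ne c\in C$; it acts on the domain $\Lambda$ as multiplication by $c\ne1$, so $\Lambda^H=0$. For $E\times D_{15}\cong G/M$ we get $\Lambda^M=\Lambda\cap K_M=\mathcal O_{K_M}$, and for $D_{15}\cong G/\Gamma$ we get $\Lambda^\Gamma=\mathcal O$. Hence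
$$H^1(X\times^GS,\mathbb Z)\cong\mathcal V(\mathcal O_{K_M}),\qquad H^1(X\times^GS',\mathbb Z)\cong\mathcal V(\mathcal O)^2 .\tag{7}$$

## 10. The $\mathcal O$-module $\mathcal O_{K_M}$ is not free

By (5) and (7), $\delta(h_1(\xi))=[\det\mathcal O_{K_M}]\cdot[\det\mathcal O^2]^{-1}=[\det_{\mathcal O}\mathcal O_{K_M}]$ in $\mathrm{Pic}(\mathcal O)$.

**Lemma 8.** $[\det\mathcal O_{K_M}]=[\mathfrak p]^{-1}\neq1$, where $\mathfrak p=(3,\sqrt{-15})$, $\mathfrak p^2=3\mathcal O$.

*Proof.* Since $K_M=K\oplus K\sqrt{-3}$, we can write $\bigwedge^2_{\mathcal O}\mathcal O_{K_M}=\mathfrak j\cdot(1\wedge\sqrt{-3})$ with a fractional ideal $\mathfrak j$ of $K$. We compute the discriminant ideal $\mathfrak d$ of $\mathcal O_{K_M}/\mathcal O$ in two ways; $\mathfrak d$ is the ideal of $\mathcal O$ generated by all $\mathrm{disc}(x,y)$ with $x,y\in\mathcal O_{K_M}$.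

First, the nontrivial automorphism of $K_M/K$ changes the signs of $\sqrt5$ and $\sqrt{-3}$. So $\mathfrak d$ contains $\mathrm{disc}(1,\frac{1+\sqrt5}2)=(\sqrt5)^2=5$ and $\mathrm{disc}(1,\omega)=(\omega-\omega^2)^2=-3$. Hence $\mathfrak d=(1)$.

Secondly, if $x\wedge y=t\,(1\wedge\sqrt{-3})$ with $t\in K$, then $\mathrm{disc}(x,y)=t^2\,\mathrm{disc}(1,\sqrt{-3})=t^2\cdot(2\sqrt{-3})^2=-12t^2$. Locally at a prime of $\mathcal O$ the module $\mathcal O_{K_M}$ is free of rank $2$. For a local basis $x,y$ the element $t$ generates $\mathfrak j$, and $\mathrm{disc}(x,y)$ generates $\mathfrak d$. So $\mathfrak d=12\,\mathfrak j^2$.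

Together, $\mathfrak j^{-2}=12\mathcal O=(2\mathfrak p)^2$, so $\mathfrak j=(2\mathfrak p)^{-1}$ by unique factorization, and $[\det\mathcal O_{K_M}]=[\mathfrak j]=[\mathfrak p]^{-1}$. By Section 1, $\mathfrak p$ is not principal. $\square$

**Proof of Theorem 1.** Let $X$ be as in Section 9, $Y=X/G$, $A=X\times^GS$ and $A'=X\times^GS'$. These are disjoint unions of smooth projective varieties $X/H$, and finite étale over the smooth projective variety $Y$. Proposition 6 gives the relation. By Lemma 8, $h_1(\xi)\ne0$, and (3) gives $\mathbb L^k\xi\neq0$ for all $k\ge0$. With Lemma 1, $0\ne\xi\in I$. $\blacksquare$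

This also confirms the plan of Section 5. We have $\mathrm{Hom}_{\mathbb ZG}(\mathbb Z[G/H],\Lambda)=\Lambda^H$, so $\mathrm{Hom}_{\mathbb ZG}(\mathbb Z[S],\Lambda)\cong\mathcal O_{K_M}$ and $\mathrm{Hom}_{\mathbb ZG}(\mathbb Z[S'],\Lambda)\cong\mathcal O^2$, which are not isomorphic by Lemma 8. So $\mathbb Z[S]\not\cong\mathbb Z[S']$, although the two lattices have the same genus.

## 11. The elements $\mathbb L^m\xi$ modulo $2I$, and torsion in $\mathcal M_{\mathbb C}$

Part (a) of Theorem 2 was proved in Section 3.

**Proof of Theorem 2(b).** We saw that $h_1(\xi)\ne0$, even $\delta(h_1(\xi))\neq1$. The plan is to detect each $\mathbb L^m\xi$ in its own cohomological degree.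

**Step 1: $\mathrm{Pic}(\mathcal O)$ has order $2$.** The discriminant of $K$ is $-15$, and the Minkowski bound is $\frac2\pi\sqrt{15}<2.5$. So the class group is generated by the primes of norm $2$. As $-15\equiv1$ modulo $8$, $2\mathcal O=\mathfrak q\bar{\mathfrak q}$ with $\mathfrak q\ne\bar{\mathfrak q}$, and $[\bar{\mathfrak q}]=[\mathfrak q]^{-1}$. The element $\frac{1+s}2$ has norm $4$ and is not divisible by $2$, so it generates $\mathfrak q^2$ or $\bar{\mathfrak q}^2$; hence $[\mathfrak q]^2=1$. Thus the order is at most $2$, and it is $2$ since $[\mathfrak p]\ne1$. We identify $\mathrm{Pic}(\mathcal O)$ with $\mathbb F_2$, written additively.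

**Step 2: the functionals $\delta_m$.** For $m\ge0$ put $\delta_m(\alpha)=\delta\bigl(h_{2m+1}(\alpha)(m)\bigr)$. These are homomorphisms $R'\to\mathbb F_2$, so they kill $2I$. By (2), for $i\ge0$,
$$h_{2m+1}(\mathbb L^i\xi)(m)=h_{2(m-i)+1}(\xi)(m-i).$$
If $i>m$, the degree on the right is negative, so $\delta_m(\mathbb L^i\xi)=0$. If $i=m$, then $\delta_m(\mathbb L^m\xi)=\delta(h_1(\xi))\ne0$.

**Step 3: independence.** Suppose that a nontrivial combination $\sum_{i\in\Omega}\mathbb L^i\xi$, with $\Omega$ finite and nonempty, lies in $2I$, and let $i_0=\min\Omega$. Applying $\delta_{i_0}$, the terms with $i>i_0$ vanish and the term $i=i_0$ does not, while $2I$ maps to $0$, a contradiction. So the $\mathbb L^m\xi$, which lie in the ideal $I$, are $\mathbb F_2$-linearly independent in $I/2I$. Hence $I/2I$ is infinite, and $I$ is not finitely generated as an abelian group. $\blacksquare$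

**Proof of Theorem 2(c).** In $\mathcal M_{\mathbb C}$ we may cancel $\mathbb L$ in Proposition 6, so $n+\mathbb Lc(\mathbb L)$ kills the image of $\xi$. This image is nonzero, since $\xi\notin I'$. The polynomial is nonzero because its constant term is $n\ge1$. It also remains nonzero in $\mathcal M_{\mathbb C}$, where $\mathbb Z[\mathbb L,\mathbb L^{-1}]$ is a Laurent polynomial ring. Indeed, by (2), $h_{2i}(\sum_ka_k\mathbb L^k)=a_i[\mathbb Z(-i)]$ has rank $a_i$, and the $h_i$ vanish on $I'$, so no nonzero polynomial in $\mathbb L$ lies in $I'$. $\blacksquare$
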